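# Surface diffeomorphisms whose homoclinic classes all miss the full entropy

## 1. A toral automorphism, where one class carries everything

Throughout, $M$ is a closed surface (a compact two-dimensional $C^\infty$ Riemannian manifold without boundary) and $f\colon M\to M$ is a $C^r$ diffeomorphism, $1<r<\infty$. For non-integer $r=k+\alpha$ this means $C^k$ with $\alpha$-Hölder $k$-th derivatives. We want to compare three things: the total orbit complexity of $f$, its maximal rate of expansion, and the complexity seen inside a single homoclinic class.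

**Definition 1 (entropy).** Let $K\subset M$ be compact and invariant. A subset of $K$ is $(n,\delta)$-separated if any two distinct points $x,y$ of it satisfy $\max_{0\le j<n}d(f^jx,f^jy)\ge\delta$. If $s(n,\delta,K)$ is the maximal cardinality of such a set, then $h_{\rm top}(f,K)=\lim_{\delta\to0}\limsup_{n}\frac1n\log s(n,\delta,K)$, and $h_{\rm top}(f)=h_{\rm top}(f,M)$. Recall that $h_{\rm top}(f^m)=m\,h_{\rm top}(f)$.

**Definition 2 (expansion rates).** With $\|Df^n\|_\infty=\max_{x\in M}\|D_xf^n\|$, put
$$\lambda^{+}(f)=\lim_{n\to\infty}\tfrac1n\log\|Df^n\|_\infty,\qquad \lambda^{-}(f)=\lim_{n\to\infty}\tfrac1n\log\|Df^{-n}\|_\infty,\qquad \lambda_{\min}(f)=\min\{\lambda^+(f),\lambda^-(f)\}.$$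

**Definition 3 (homoclinic classes).** $\mathrm{HPO}(f)$ is the set of hyperbolic periodic orbits of saddle type. For $\mathcal O\in\mathrm{HPO}(f)$, the class $\mathrm{HC}(\mathcal O)$ is the closure of the set of transverse intersection points of $W^s(\mathcal O)$ and $W^u(\mathcal O)$. It is compact and invariant, and it contains $\mathcal O$, since the two manifolds cross transversally at the points of $\mathcal O$.

We use these textbook facts. The **variational principle** says that $h_{\rm top}(f,K)$ is the supremum of the entropies $h(\nu)$ over ergodic invariant measures $\nu$ on $K$. The entropy of an invariant measure is the integral of the entropies of its ergodic components. For ergodic $\nu$ let $\lambda^+(\nu)=\lim_n\frac1n\log\|D_zf^n\|$ ($\nu$-a.e. $z$) be its largest exponent. **Ruelle's inequality** says that $h(\nu)$ is at most the sum of the positive exponents of $\nu$. On a surface it gives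
$$h(\nu)\le\max(\lambda^+(\nu),0).\tag{3}$$
Indeed, if both exponents are $\ge0$, Ruelle's inequality for $f^{-1}$ gives $h(\nu)=0$; otherwise at most one exponent is positive. (The numbers (1) and (2) are kept for the two conditions of Section 2.)

**Proposition 1.** Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ act on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ and let $\mu=\frac{3+\sqrt5}2$. Then $h_{\rm top}(A)=\lambda_{\min}(A)=\log\mu$ and $\mathrm{HC}(\{0\})=\mathbb T^2$.

*Proof.* $A$ is symmetric with eigenvalues $\mu,\mu^{-1}$, so $\|A^{n}\|=\|A^{-n}\|=\mu^n$ and $\lambda^\pm(A)=\log\mu$. By (3) and the variational principle, $h_{\rm top}(A)\le\log\mu$.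

For the lower bound let $\mathbf e$ be a unit vector of the unstable line $E^u$ and let $\delta>0$ satisfy $\mu\delta<\frac12$. Consider the points $k\delta\mu^{-n}\mathbf e$, $0\le k\le\mu^n$. Two of them are at distance $d\in[\delta\mu^{-n},\delta]$ on the line. If $j\ge0$ is the smallest integer with $\mu^jd\ge\delta$, then $j\le n$ and $\mu^jd\le\mu\delta<\frac12$, so the distance of their $j$-th images in $\mathbb T^2$ is $\mu^jd\ge\delta$. This is an $(n+1,\delta)$-separated set with at least $\mu^n$ points, so $h_{\rm top}(A)\ge\log\mu$.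

For the class, note that $E^u$ and the stable line $E^s$ have irrational slope. The projection $\pi\colon\mathbb R^2\to E^u$ along $E^s$ is injective on $\mathbb Z^2$, because $E^s$ contains no nonzero integer vector. So $\pi(\mathbb Z^2)$ is a non-cyclic subgroup of a line, hence dense in it. For $k\in\mathbb Z^2$, the vector $\pi(k)\in E^u$ differs from $k$ by a vector of $E^s$, so $\pi(k)$ mod $\mathbb Z^2$ is a transverse homoclinic point of $0$. These points are dense in $W^u(0)=E^u$ mod $\mathbb Z^2$, which is dense in $\mathbb T^2$. $\square$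

So large entropy relative to $\lambda_{\min}$ is easy to get. In this example one class carries all of it. What changes if we ask that no homoclinic class carry the full entropy?

## 2. Both conditions at once

**Conjecture (Buzzi, Crovisier, Sarig, "Measures of maximal entropy for surface diffeomorphisms", arXiv:1811.02240).** For any $0<\varepsilon<1$ and any $1<r<\infty$, there is a $C^r$ surface diffeomorphism $f$ such that
$$h_{\rm top}(f)>(1-\varepsilon)\frac{\lambda_{\min}(f)}r>0,\tag{1}$$
$$h_{\rm top}(f,\mathrm{HC}(\mathcal O))<h_{\rm top}(f)\quad\text{for any }\mathcal O\in\mathrm{HPO}(f).\tag{2}$$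

The automorphism $A$ satisfies (1) for all $r$ and $\varepsilon$, and fails (2). We prove that the conjecture is true, in the following stronger form.

**Theorem 1.** Let $M$ be a closed surface, $1<r<\infty$ and $0<\beta\le1/r$. There is a $C^r$ diffeomorphism $f$ of $M$ with $\lambda_{\min}(f)=\lambda^+(f)=1$, $h_{\rm top}(f)=\beta$, and $h_{\rm top}(f,\mathrm{HC}(\mathcal O))<h_{\rm top}(f)$ for every $\mathcal O\in\mathrm{HPO}(f)$. Moreover $f$ has no measure of maximal entropy.

With $\beta=1/r$ we get $h_{\rm top}(f)=\lambda_{\min}(f)/r>(1-\varepsilon)\lambda_{\min}(f)/r>0$ for every $\varepsilon\in(0,1)$, together with (2), on every closed surface.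

**Remark 1 (sharpness; not used in the proof of Theorem 1, and relying on two published theorems).** The constant $1/r$ cannot be improved: if $h_{\rm top}(f)>\lambda_{\min}(f)/r$ and $h_{\rm top}(f)>0$, then (2) fails. Replacing $f$ by $f^{-1}$, assume $\lambda_{\min}(f)=\lambda^+(f)$; it is $\ge0$ by (3) and the variational principle. By Burguet (*Maximal measure and entropic continuity of Lyapunov exponents for $C^r$ surface diffeomorphisms with large entropy*), a $C^r$ surface diffeomorphism, $r>1$, with $h_{\rm top}(f)>\frac1r\lim_n\frac1n\log^+\|Df^n\|_\infty$ has a measure of maximal entropy, hence an ergodic one, $\nu$, with $h(\nu)>0$. By Katok's theory, in the form given by Buzzi–Crovisier–Sarig, an ergodic measure of positive entropy of a $C^r$ surface diffeomorphism, $r>1$, is supported on $\mathrm{HC}(\mathcal O)$ for some $\mathcal O\in\mathrm{HPO}(f)$. So $h_{\rm top}(f,\mathrm{HC}(\mathcal O))\ge h(\nu)=h_{\rm top}(f)$.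

The second quoted fact also tells us what an example must look like. If $h_{\rm top}(f)>0$ and (2) holds, choose ergodic $\nu_k$ with $0<h(\nu_k)\to h_{\rm top}(f)$. Each is supported on some $\mathrm{HC}(\mathcal O_k)$, and $h(\nu_k)\le h_{\rm top}(f,\mathrm{HC}(\mathcal O_k))<h_{\rm top}(f)$. So there are infinitely many classes, with entropies approaching a supremum that is never attained.

## 3. Shrinking copies of a horseshoe, and their cost in $C^r$

The first thing to try is to put, in infinitely many disjoint discs, maps $F_k$ of entropy $h_k$ increasing strictly to a limit. Let $F_k$ be a diffeomorphism of $\mathbb R^2$ equal to the identity outside the unit disc, and use in a disc of radius $\rho_k$ with center $q_k$ the copy $x\mapsto q_k+\rho_kF_k((x-q_k)/\rho_k)$. The discs are disjoint, so $\rho_k\to0$.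

Here is where this stops. The $j$-th derivative of the copy is $\rho_k^{1-j}D^jF_k$. If the union of the copies is $C^r$, the highest-order seminorm (sup norm of the $r$-th derivative, or the Hölder seminorm of the $\lfloor r\rfloor$-th one) of the copies is bounded, so that of $F_k-\mathrm{id}$ is at most $C\rho_k^{r-1}\to0$. Since $F_k-\mathrm{id}$ vanishes outside the unit disc, integrating inward gives $\sup\|DF_k-I\|\to0$. By (3) and the variational principle $h_{\rm top}(F_k)\le\log\max(1,\|DF_k\|_\infty)\to0$. The entropies tend to $0$, and their supremum is attained.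

The way around is to let the discs have **long periods**. Suppose an orbit returns to a region only after time $m$, and passes near a saddle of expansion $e$ during that time. Then an irregularity of size $e^{-m}$ in the map becomes one of size $1$ in the return map. Put a wiggle of height $e^{-m}$ with $N$ oscillations over an interval of length $\ell$. Its $C^r$ size is about $e^{-m}(N/\ell)^r$. The return map has about $N$ laps, and the entropy is about $\frac1m\log N$. If $\ell$ is only polynomially small in $m$, we can afford $N\approx e^{m/r}$, which gives entropy about $1/r$ with $\lambda_{\min}=1$. The polynomial corrections will make each disc carry strictly less than $\beta$.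

This leaves an obligation. The kicks also act on orbits that are not trapped in the discs, and those orbits must have entropy bounded away from $\beta$. That is the real work, done in Sections 10 to 13.

## 4. A flow with a homoclinic loop

**Step 1 (a band from the right side of a square to its top).** We need a region that carries the unstable manifold of a saddle back to its stable manifold. Let $Q=(-3,3)^2$. For small $w_0\in(0,\frac18]$ choose a smooth embedding $e\colon(0,3)\times(-2w_0,2w_0)\to\mathbb R^2$ of the form $e(\sigma,v)=\kappa(\sigma)+v\,\mathbf n(\sigma)$ with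
$$e(\sigma,v)=(e^{\sigma},ve^{-2\sigma})\ \text{ for } 0<\sigma\le\log 3,\qquad e(3+\sigma,v)=(ve^{\sigma},e^{-2\sigma})\ \text{ for } -\tfrac{\log3}2\le\sigma<0,$$
and $e(\sigma,v)\notin\overline Q$ for $\log3<\sigma<3-\frac{\log3}2$. To see that this is possible, let both formulas hold on slightly larger $\sigma$-intervals. At $v=0$ they give arcs on the positive $x$-axis ending just beyond $(3,0)$ and on the positive $y$-axis starting just above $(0,3)$. Join these by an embedded arc outside $\overline Q$ around the corner $(3,3)$. Both formulas are affine in $v$, and at $v=0$ the determinant $\det(\partial_\sigma e,\partial_ve)$ is $e^{-\sigma}>0$, respectively $2e^{-\sigma}>0$. The condition $\det(\kappa',\mathbf n)>0$ is convex in $\mathbf n$, so $\mathbf n$ extends along $\kappa$ as a positively transverse field. A thin enough strip is then embedded with its middle part outside $\overline Q$.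

**Step 2 (the vector field).** Let $V=Q\cup e((0,3)\times(-2w_0,2w_0))$, an open set. Put $X_0=x\partial_x-2y\partial_y$ on $Q$ and $X_0=e_*\partial_\sigma$ on the band. These agree on the overlap, because the formulas for $e$ there are flow lines $t\mapsto(xe^t,ye^{-2t})$. Let $\rho\in C_c^\infty(V,[0,1])$ equal $1$ on a neighborhood of $[-2,2]^2\cup\overline{e((0,3)\times[-w_0,w_0])}$, a compact subset of $V$. Embed a plane disc containing $\operatorname{supp}\rho$ into $M$, let $X=\rho X_0$ extended by $0$, with flow $\varphi_t$, and let $p=(0,0)$.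

If $X(z)=0$ and $z\ne p$, then either $z\notin\operatorname{supp}\rho$, or $z\in V$, $X_0(z)\neq0$, $\rho(z)=0$ and $d\rho(z)=0$ (a minimum of $\rho$). In both cases $DX(z)=0$, so $D_z\varphi_1=\mathrm{id}$. At $p$, $D_p\varphi_1=\operatorname{diag}(e,e^{-2})$.

**Step 3 (section and return time).** Put $\Psi(s,w)=(we^s,e^{-2s})$, a diffeomorphism from $\mathbb R^2$ onto $\{y>0\}$. For $|w|<2w_0$ and $s$ in a neighborhood of $[0,1]$ the point stays in $[-2,2]^2$, so $\Psi(s,w)=\varphi_s(w,1)$. Let
$$S=\Psi([0,1)\times(-w_0,w_0)),\qquad S_+=\Psi([0,1)\times(0,w_0)).$$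
Points of $S$ have $e^{-2}<y\le1$ and $|x|<1$. The set $S$ is a strip as wide as one unit of time, so an orbit crossing it is caught at exactly one integer time.

For $0<w<2w_0$ the orbit of $(w,1)$ is $(we^t,e^{-2t})$ until it reaches $x=1$ at $(1,w^2)$, after time $\log\frac1w>\log4>1$. Since $w^2<4w_0^2\le w_0/2$, it then follows the band with $v=w^2$ for time $3$ and hits $\{y=1\}$ at $(w^2,1)$. All this happens where $\rho=1$. With $T(w)=3+\log\frac1w$,
$$\varphi_{T(w)}(w,1)=(w^2,1),\tag{4}$$
and $\varphi_u(w,1)\notin S$ for $1\le u<T(w)$: first $y\le e^{-2}$, then $x\ge1$, then the orbit is outside $Q$, then $y>1$. The square in (4) is the dissipation.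

## 5. Kicking the section

Let $\eta\in C_c^\infty((-w_0,w_0),[0,1])$, $\eta=1$ on $[-w_0/2,w_0/2]$. Let $g\ge0$ be a $C^r$ function of $s$ vanishing outside $[\frac14,\frac34]$, with $\varepsilon_0=\sup g$ so small that $\varepsilon_0\|\eta'\|_\infty<\frac12$. (The function $g$ is chosen in Section 6.) Put
$$K(\Psi(s,w))=\Psi(s,w+\eta(w)g(s))\ \text{ on }S,\qquad K=\mathrm{id}\ \text{ elsewhere},\qquad f=\varphi_1\circ K.$$
For each $s$, the map $w\mapsto w+\eta(w)g(s)$ has derivative $>\frac12$ and is the identity near $\pm w_0$, so it is a diffeomorphism of $(-w_0,w_0)$. Hence $K$ is a $C^r$ diffeomorphism with $K(S)=S$, and it is the identity outside a compact subset of $\Psi((0,1)\times(-w_0,w_0))$, on which $X\ne0$. So zeros of $X$ are fixed by $f$, $K=\mathrm{id}$ near them, $D_pf=\operatorname{diag}(e,e^{-2})$, and $Df=\mathrm{id}$ at the other zeros.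

**The return map.** We compute the return to $S$. Let $z=\Psi(s,w)\in S$ and $\tilde w=w+\eta(w)g(s)\in(-w_0,w_0)$. Then $f(z)=\varphi_{1+s}(\tilde w,1)$. Suppose $\tilde w>0$. As long as the orbit is outside $S$, $f$ is $\varphi_1$. By (4) and the sentence after it, the first return time is the integer $n\in[T(\tilde w)-s,\,T(\tilde w)-s+1)$, and $f^n\Psi(s,w)=\Psi(R(s,w))$ with
$$R(s,w)=\big(s+n-T(\tilde w),\ \tilde w^{\,2}\big),\qquad e^{2-n}<\tilde w<e^{4-n}.\tag{5}$$
The inequalities come from $n\ge T(\tilde w)-s>2+\log\frac1{\tilde w}$ and $n<T(\tilde w)-s+1\le4+\log\frac1{\tilde w}$.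

*With $n$ fixed, $f^n\circ\Psi=\Psi\circ R$ holds in a full neighborhood of $(s,w)$ in $\mathbb R^2$*, so derivatives may be computed from (5). The intermediate points $f^jz$, $1\le j<n$, are not in $S$, and $K=\mathrm{id}$ near them. If $s=0$, then $g=0$ and $K=\mathrm{id}$ nearby, and $\Psi(s,w)=\varphi_s(w,1)$ extends to slightly negative $s$. The same extension covers values of the new first coordinate slightly outside $[0,1)$.

If $w>0$, then $\tilde w\ge w>0$ and $R(s,w)$ again has positive second coordinate. So the orbit returns to $S_+$ forever.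

**The case $g=0$, by hand.** Here $w_{i+1}=w_i^2$ at successive visits to $S_+$: the orbit sinks onto the loop. By (5) the return times are $\log\frac1{w_i}$ up to a bounded error, so they roughly double. No point of $S_+$ is recurrent. A kick of size $e^{-m}$ lifts $\tilde w$ back to this size and so holds the return time near $m$.

## 6. The choice of the kick

**Step 1 (fixed functions).** Let $\gamma=\frac{2-2\beta}{2-\beta}\in(0,1)$ (recall $\beta\le1/r<1$) and $\theta=\beta/4$. Let $\psi\in C^\infty(\mathbb R,[0,1])$ be even, $\psi=1$ on $[-1,1]$, $\psi>0$ exactly on $(-2,2)$, and $\psi(u)=e^{-1/(2-|u|)}$ for $|u|<2$ near $2$. Then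
$$|\psi'|\le C\psi^{1-\theta}\quad\text{on }[-2,2],\tag{6}$$
because near $|u|=2$ we have $|\psi'|=\psi/(2-|u|)^2$, and $\psi^\theta/(2-|u|)^2$ is bounded there; elsewhere in $(-2,2)$, $\psi$ is bounded below. Let $\chi\in C^\infty(\mathbb R,[0,1])$, $\chi=1$ on $[-\frac12,\frac12]$, $\operatorname{supp}\chi\subset[-\frac34,\frac34]$. Here $\chi$ confines the oscillation, $\psi$ confines the kick, and (6) will control the part of the kick where it dies out.

**Step 2 (parameters).** All objects so far are fixed. Let $n_*$ be a large integer, chosen at the end: finitely many conditions "$n_*$ large" will be imposed, with thresholds depending only on $r,\beta,\psi,\chi,\eta,w_0$. From here on, $C$ denotes constants depending only on $r,\beta,\psi,\chi$, never on $n_*$; its value may change from line to line. Let $\mathcal M=\{m_1<m_2<\dots\}\subset[n_*,\infty)$ be infinite with $\gamma m_{k+1}\ge3m_k$. For $m\in\mathcal M$ put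
$$\ell_m=m^{-2},\qquad N_m=\lfloor e^{\beta m}m^{-4}\rfloor\ge1,\qquad I_m=[c_m-\ell_m,c_m+\ell_m],$$
with $c_m$ chosen so that the intervals $[c_m-2\ell_m,c_m+2\ell_m]\subset(\frac14,\frac34)$ are pairwise disjoint; their total length is at most $4/(n_*-1)<\frac12$.

**Step 3 (the kick).** We want the return map to have first coordinate $G_m(s)$, a wiggle with $N_m$ oscillations. By (5) the new first coordinate is $s+n-3+\log\tilde w$, and for tiny $w$ this is nearly $s+n-3+\log g(s)$. So we solve for $g$. With $u=(s-c_m)/\ell_m$,
$$G_m(s)=c_m+\tfrac34\ell_m\,\chi(u)\sin(2\pi N_mu),\qquad g_m(s)=\psi(u)\,e^{-m+3+G_m(s)-s},\qquad g=\sum_{m\in\mathcal M}g_m .$$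
On the support $G_m(s),s\in(0,1)$, so
$$e^{2-m}\psi(u)\le g_m(s)\le e^{4-m}\psi(u).\tag{7}$$
Since the supports are disjoint, $\varepsilon_0=\sup g\le e^{4-n_*}$, and for $n_*$ large $\varepsilon_0\|\eta'\|_\infty<\frac12$.

**Step 4 ($g\in C^r$).** Put $A_m=N_m/\ell_m\ge1$. For integers $1\le i\le r+1$, the $i$-th $s$-derivative of $\psi(u)$ is at most $C\ell_m^{-i}\le CA_m^i$. That of $G_m(s)-s$ is at most $C\ell_mA_m^i+1\le CA_m^i$. By the Leibniz and Faà di Bruno formulas, the $j$-th derivative of $g_m$ is a sum of terms $e^{-m+3+G_m(s)-s}$ times products of such derivatives of total order $j$, so $\|g_m\|_{C^j}\le Ce^{-m}A_m^j$ for integers $0\le j\le r+1$. If $r=k+\alpha$ is not an integer, $h=g_m^{(k)}$ satisfies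
$$|h(x)-h(y)|\le\min\big(2\|h\|_\infty,\|h'\|_\infty|x-y|\big)\le2\|h\|_\infty^{1-\alpha}\|h'\|_\infty^{\alpha}|x-y|^\alpha .$$
In all cases
$$\|g_m\|_{C^r}\le Ce^{-m}(N_m/\ell_m)^r\le Ce^{-m+r\beta m}m^{-2r}\le Cm^{-2r}.$$
The last step is the only place where $\beta\le1/r$ enters with its full strength. Since $\sum m^{-2r}<\infty$ and $C^r([0,1])$ is a Banach space, $g\in C^r$. So $f=\varphi_1\circ K$ is a $C^r$ diffeomorphism of $M$.

## 7. Trapped discs and the lower bound $h_{\rm top}(f)\ge\beta$

**Step 1 (a disc mapped into its interior by $f^m$).** Let $\omega_m=\frac1{16}m^{-2}e^{-m}$ and $D_m=\Psi(I_m\times[-\omega_m,\omega_m])$. On $D_m$, $\psi=1$, and $\eta=1$ for $n_*$ large. By (7), $|w|/g\le\frac1{16}\ell_m$, so $\tilde w=g(s)+w\in(0,w_0)$. Since $\log g=-m+3+G_m(s)-s$ on $I_m$,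
$$s+m-T(\tilde w)=s+m-3+\log g(s)+\log\big(1+\tfrac w{g(s)}\big)=G_m(s)+\log\big(1+\tfrac w{g(s)}\big),$$
and the last logarithm is at most $2|w|/g\le\ell_m/8$ in absolute value. So this number lies in $[c_m-\frac78\ell_m,c_m+\frac78\ell_m]\subset(0,1)$, which says exactly that the return time is $n=m$. Therefore
$$R(s,w)=\Big(G_m(s)+\log\big(1+\tfrac w{g(s)}\big),\ (g(s)+w)^2\Big),\qquad\Big|\log\big(1+\tfrac w{g(s)}\big)\Big|\le\tfrac{\ell_m}8 .\tag{8}$$
The second coordinate lies in $(0,e^{8-2m})$ by (5), and $e^{8-2m}<\omega_m$ for $n_*$ large. So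
$$f^m(D_m)\subset\operatorname{int}D_m,$$
and $m$ is the first return time to $S$ of every point of $D_m$.

**Example (no oscillation).** If we replace $G_m$ by the constant $c_m$, the same computation traps $D_m$. By Brouwer's theorem $f^m$ has a fixed point in $D_m$. There $g'=-g$, and $s'=s+m-3+\log\tilde w$, $w'=\tilde w^2$, $\tilde w=g+w$ give
$$DR=\begin{pmatrix}1-g/\tilde w&1/\tilde w\\-2\tilde wg&2\tilde w\end{pmatrix},$$
with determinant $2w+2g=2\tilde w$ and, since $w=\tilde w^2$ at the fixed point, trace $\frac w{\tilde w}+2\tilde w=3\tilde w$. As $9\tilde w^2<8\tilde w$, the eigenvalues are complex of modulus $\sqrt{2\tilde w}<1$, so the fixed point is a sink. The entropy below comes entirely from the sine.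

**Step 2 (many laps).** We find a full shift on $N_m$ symbols, up to separation. Fix $m$, write $N=N_m$, $\ell=\ell_m$, $c=c_m$, and $J=[c-\frac\ell2,c+\frac\ell2]$. On $J$, $G_m=c+\frac34\ell\sin(2\pi Nu)$ has the critical points $u=\frac{2k+1}{4N}$ with $|2k+1|\le2N$. There are $2N$ of them, and they bound $2N-1$ monotone laps $J_1,\dots,J_{2N-1}$ (in order) of length $\ell/(2N)$, each mapped onto $[c-\frac34\ell,c+\frac34\ell]$. Let $B_i=J_i\times[-\omega_m,\omega_m]$. By (8), $R$ maps one vertical side of $B_i$ into $\{s\le c-\frac58\ell\}$ and the other into $\{s\ge c+\frac58\ell\}$, and $R(B_i)\subset I_m\times[-\omega_m,\omega_m]$.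

Take a path in $B_i$ joining the vertical sides. The $s$-coordinate of its image runs from one side of $J$ to the other. For $J_j=[a,b]$, stop at the first time the $s$-coordinate reaches the far endpoint of $J_j$, and start at the last earlier time it is at the near endpoint. This gives a subpath in $B_j$ joining the vertical sides of $B_j$. Start with a horizontal segment in $B_{i_0}$ and repeat. For each word $i_0\dots i_{k-1}$ there is a point $x$ with $R^j(x)\in B_{i_j}$ for $0\le j<k$.

**Step 3 (counting).** Use only the $N$ odd indices. Points for different words are, at some time $j<k$, in boxes whose indices differ by at least $2$, so at $s$-distance at least $\ell/(2N)$. As $f^m\circ\Psi=\Psi\circ R$ on these boxes, $f^m$ has $(k,\delta_m)$-separated sets of cardinality $N^k$, with $\delta_m>0$ independent of $k$. Thus $h_{\rm top}(f)\ge\frac1m\log N_m$. Since $\frac1m\log N_m\to\beta$ along $\mathcal M$,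
$$h_{\rm top}(f)\ge\beta .$$

## 8. Every orbit converges to a zero of $X$ or returns to $S_+$

Now the upper bounds. We first find out which ergodic measures exist.

**Claim 1.** For every $z\in M$: either $f^jz$ converges to a zero of $X$, or the forward orbit of $z$ visits $S_+$ infinitely often and, from some time on, all visits to $S$ lie in $S_+$ and successive ones are related by $R$.

*Proof.* **Step 1 (the flow).** We show that *every forward $\varphi$-orbit converges to a zero of $X$, or crosses $\Sigma'=\{(w,1):|w|<2w_0\}$ at a positive time.* Let $X(z)\neq0$. The orbit stays in $\{\rho>0\}\subset V$.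

In $Q$, $|x|$ is nondecreasing, $|y|$ is nonincreasing, and signs are constant. If the orbit stays in $Q$ it converges by monotonicity, to a point of the compact set $\operatorname{supp}\rho$, and a limit of an orbit of a flow is a zero of $X$. If it leaves $Q$, it does so at a point of $\partial Q\cap V$. There $|y|<3$, so $|x|=3$. Such a point is in the band, and the band meets $\partial Q$ only at $\sigma=\log3$ (where $x=3$) and at $\sigma=3-\frac{\log3}2$ (where $y=3$). So it is some $e(\log3,v)$, and the orbit continues in the band with $\sigma\ge\log3$.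

In the band outside $Q$, follow the orbit in the coordinates $(\sigma,v)$ as long as $\sigma<3$: $\sigma$ increases and $v$ is constant. Either $\sigma$ reaches $3$, i.e. the orbit reaches $(v,1)\in\Sigma'$, in finite time, or the orbit converges, to a zero of $X$. In the second case the limit is not $(v,1)$, because $X\neq0$ there.

**Step 2 (orbits that never meet $S$).** Suppose $f^jz\notin S$ for all $j\ge0$. Then $f^jz=\varphi_jz$. If $\varphi_tz$ does not converge to a zero, it crosses $\Sigma'$ at some $(w,1)$ at a time $t_1>0$.

- If $|w|<w_0$, then $\varphi_{\lceil t_1\rceil}z=\Psi(\lceil t_1\rceil-t_1,w)\in S$, a contradiction.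
- If $w\in[w_0,2w_0)$, the orbit next crosses at $(w^2,1)$ with $0<w^2<w_0$, and we get the same contradiction.
- If $w\le-w_0$, then $x<0$ from then on, the orbit cannot leave $Q$ (exits have $x=3$), so it converges to a zero.

**Step 3 (orbits that meet $S$).** If the orbit meets $S$ at $\Psi(s,w)$ with $\tilde w\le0$, then $f\Psi(s,w)=\varphi_{1+s}(\tilde w,1)$ has $x\le0$ and $y\le e^{-2}$. Its $\varphi$-orbit remains in $Q$ with $y\le e^{-2}$, so it never meets $S$. At integer times it is therefore the $f$-orbit, and it converges to a zero. If the orbit meets $S$ with $\tilde w>0$, then by Section 5 it returns to $S_+$ by $R$, forever. $\square$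

**Consequence.** By Poincaré recurrence, $\nu$-a.e. point is recurrent, and a recurrent point whose orbit converges is the limit itself. So an ergodic $\nu$ is either of **type (i)**, $\nu=\delta_z$ with $X(z)=0$ (exponents $1,-2$ for $z=p$, and $0,0$ otherwise), or of **type (ii)**: $\nu$-a.e. $z$ has infinitely many visits to $S_+$ related by $R$.

In particular for $g=0$ there are only type (i) measures, since then $w_{i+1}=w_i^2$ excludes recurrence in $S_+$.

## 9. Return times and exponents along the visits

Let $\nu$ be of type (ii). Denote the visits of a typical orbit by $(s_i,w_i)$, $i\ge1$, with $\tilde w_i$ as in Section 5 and return times $n_i$.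

**Step 1 (the orbit comes close to the loop).** We have $w_{i+1}=\tilde w_i^2\le(w_i+\varepsilon_0)^2$ and $w_i<w_0\le\frac18$. If $w_i\ge\varepsilon_0$, then $w_{i+1}\le4w_i^2\le\frac12w_i$; so at some visit $w_i<\varepsilon_0$. If $w_i<\varepsilon_0$, then $w_{i+1}\le4\varepsilon_0^2<\varepsilon_0$ (for $\varepsilon_0<\frac14$). So eventually $w_i\le4\varepsilon_0^2$, which is $<w_0/2$ for $n_*$ large. Discarding finitely many visits, i.e. replacing $z$ by a point of its forward orbit, we assume this for all $i$ and $z=\Psi(s_1,w_1)$. Then $\eta=1$ near $w_i$ and $\tilde w_i=w_i+g(s_i)\le2\varepsilon_0\le2e^{4-n_*}$. By (5), $e^{2-n_i}<2e^{4-n_*}$, hence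
$$n_i\ge n_*-3 .\tag{9}$$

**Step 2 (a return time less than doubles).** For consecutive return times $t=n_{i-1}$, $n=n_i$, (5) gives $w_i=\tilde w_{i-1}^2\in(e^{4-2t},e^{8-2t})$, and $e^{4-n}>\tilde w_i\ge w_i>e^{4-2t}$, so
$$n<2t .\tag{10}$$

**Step 3 (the derivative in logarithmic coordinates).** At points of $S_+$ use the norm $|ds|+|d\xi|$ with $d\xi=dw/w$. From $s'=s+n-3+\log\tilde w$, $w'=\tilde w^2$, $\tilde w=w+g(s)$,
$$\frac{d\tilde w}{\tilde w}=\frac w{\tilde w}\,d\xi+\frac{g'(s)}{\tilde w}\,ds,\qquad ds'=ds+\frac{d\tilde w}{\tilde w},\qquad d\xi'=2\,\frac{d\tilde w}{\tilde w}.$$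
As $w\le\tilde w$, we get $|ds'|+|d\xi'|\le|ds|+3|d\xi|+3\frac{|g'|}{\tilde w}|ds|$, so the operator norm of $DR$ is at most $3(1+|g'(s)|/\tilde w)=e^a$ with
$$a=a(s,w)=\log3+\log\big(1+|g'(s)|/\tilde w\big).$$
The norm $|ds|+|d\xi|$ is $\ge|ds|+|dw|$ at the target and $\le\frac1{w_1}(|ds|+|dw|)$ at $z$. The norm $|ds|+|dw|$ is uniformly comparable with a Riemannian norm on $S$. So $\|D_zf^{n_1+\dots+n_k}\|\le C_z\exp\sum_{i\le k}a(s_i,w_i)$ with $C_z$ independent of $k$, and
$$\lambda^+(\nu)\le\liminf_{k\to\infty}\frac{\sum_{i\le k}a(s_i,w_i)}{\sum_{i\le k}n_i}.\tag{11}$$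

So everything reduces to bounding $a$ in terms of $n$, visit by visit.

## 10. Three zones of the kick

Let $(s,w)=(s_i,w_i)$ be a visit with return time $n=n_i$.

**(a) Off the kicks:** $s\notin\bigcup_m[c_m-2\ell_m,c_m+2\ell_m]$. Then $g(s)=0$. Since $g\ge0$ is $C^1$, $s$ is a minimum and $g'(s)=0$, even if infinitely many kicks accumulate at $s$. So $a=\log3$.

**(b) The skirt:** $\ell_m\le|s-c_m|\le2\ell_m$ for some $m$. If $|s-c_m|=2\ell_m$, again $g(s)=g'(s)=0$. Otherwise $g=g_m$ and $G_m=c_m$ near $s$, so by (6)
$$|g'|\le e^{4-m}\big(\psi+|\psi'|/\ell_m\big)\le Ce^{-m}m^2\psi^{1-\theta}.$$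
The danger is that $g$, and with it $\tilde w$, is small where $g'$ is not. But by (7), $e^{-m}\psi\le g\le\tilde w$, so $e^{-m}\psi^{1-\theta}=e^{-\theta m}(e^{-m}\psi)^{1-\theta}\le e^{-\theta m}\tilde w^{1-\theta}$. Hence $|g'|/\tilde w\le Cm^2e^{-\theta m}\tilde w^{-\theta}\le C\tilde w^{-\theta}\le Ce^{\theta n}$, using (5), and $a\le\frac\beta4n+C$.

**(c) The core:** $|s-c_m|<\ell_m$. Here $\psi=1$ and $|G_m'|\le CN_m$, so $|g'|=g|G_m'-1|\le Ce^{-m}N_m$. By (5),
$$|g'|/\tilde w\le Ce^{n-m}N_m\le Cm^{-4}e^{n-(1-\beta)m}.\tag{12}$$
From $e^{4-n}>\tilde w\ge g\ge e^{2-m}$ we get $n\le m+1\le2m$. So $m^{-4}\le16n^{-4}$ and $n-(1-\beta)m\le n-(1-\beta)(n-1)\le\beta n+1$, and (12) gives $|g'|/\tilde w\le Cn^{-4}e^{\beta n}$. Since $n^{-4}e^{\beta n}$ is bounded below by a positive constant depending only on $\beta$,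
$$a\le\beta n-4\log n+C .\tag{13}$$
If moreover $n\le\gamma m$, then, as $\frac{1-\beta}\gamma=1-\frac\beta2$, we have $n-(1-\beta)m\le n\big(1-\frac{1-\beta}\gamma\big)=\frac\beta2n$, and (12) gives $a\le\frac\beta2n+C$.

**Definition 4.** A visit is **high**, of index $m$, if $|s-c_m|<\ell_m$ and $n>\gamma m$; then $\gamma m<n\le m+1$. Otherwise it is **low**.

For example, the visits of an orbit inside $D_m$ have $n=m$ and are high of index $m$; a visit in zone (a) or (b) is low. By (9), for $n_*$ large,
$$a\le\tfrac34\beta n\ \text{ (low)},\qquad a\le\beta n\ \text{ (always)}.\tag{14}$$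
By (11) and (14), $\lambda^+(\nu)\le\beta$ for every $\nu$ of type (ii).

## 11. $\lambda_{\min}(f)=1$ and $h_{\rm top}(f)=\beta$

**Lemma 1.** $\lambda^+(f)=\sup_\nu\lambda^+(\nu)$ over ergodic $\nu$, and the supremum is attained.

*Proof.* Clearly $\lambda^+(\nu)\le\lambda^+(f)$. Let $\phi_k=\log\|Df^k\|$, a continuous function, and let $x_n$ maximize $\phi_n$. Fix $k$. For $0\le q<k$, cut $[0,n)$ into an initial piece of length $q$, consecutive pieces of length $k$, and a final piece of length less than $k$. Subadditivity bounds $\phi_n(x_n)$ by the sum of $\phi_k$ at the points starting the length-$k$ pieces, plus $O_k(1)$. Averaging over $q$,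
$$\phi_n(x_n)\le\frac1k\sum_{i<n}\phi_k(f^ix_n)+O_k(1).$$
A weak-* limit $\nu$ of the measures $\frac1n\sum_{i<n}\delta_{f^ix_n}$ is invariant and satisfies $\frac1k\int\phi_k\,d\nu\ge\lambda^+(f)$ for all $k$. As $k\to\infty$, the left side tends to the integral of the pointwise largest exponent, by the subadditive ergodic theorem. By ergodic decomposition some ergodic measure has $\lambda^+\ge\lambda^+(f)$. $\square$

Type (i) measures have $\lambda^+\in\{0,1\}$, with value $1$ at $p$. Type (ii) measures have $\lambda^+\le\beta<1$. So $\lambda^+(f)=1$. At $p$, $Df^{-1}$ has the eigenvalue $e^2$, so $\lambda^-(f)\ge2$. Hence $\lambda_{\min}(f)=1$.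

By (3), $h(\nu)\le\beta$ for type (ii), and $h(\nu)=0$ for type (i), where $\nu$ is a point mass. By the variational principle $h_{\rm top}(f)\le\beta$. With Section 7,
$$h_{\rm top}(f)=\beta=\beta\,\lambda_{\min}(f).$$

So (14) gives the value of the entropy, but not the strict inequality (2). For that we separate the measures living in trapped discs from the others.

## 12. Measures in the trapped regions

Let $U_m=\bigcup_{0\le j<m}f^j(\operatorname{int}D_m)$. It is open, and $f(U_m)\subset U_m$ because $f^m(\operatorname{int}D_m)\subset\operatorname{int}D_m$. Since $\overline{U_m}=\bigcup_{0\le j<m}f^j(D_m)$, also $f^m(\overline{U_m})\subset U_m$. It contains no zero of $X$: such a zero is fixed by $f$, so it would lie in $D_m\subset S$, where $X\neq0$.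

**Claim 2.** There is $C$ such that, for $n_*$ large, every $m\in\mathcal M$ satisfies $0<\frac{4\log m-C}m<\beta$, and every ergodic $\nu$ with $\nu(U_m)>0$ satisfies $h(\nu)\le\beta-\frac{4\log m-C}m<\beta$.

*Proof.* The first assertion is clear for any fixed $C$. Let $\nu(U_m)>0$. As $U_m$ contains no zero of $X$, $\nu$ is of type (ii). By ergodicity a.e. orbit enters $U_m$. A point of $f^j(\operatorname{int}D_m)$ with $j<m$ is after $m-j$ steps in $f^m(\operatorname{int}D_m)\subset\operatorname{int}D_m$. By (8), from then on all visits to $S$ lie in $\operatorname{int}D_m$, so they are in case (c) with $n_i=m$. By (13) and (11), $\lambda^+(\nu)\le\frac1m(\beta m-4\log m+C)$. Apply (3). $\square$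

The gain $4\log m$ is the factor $m^{-4}$ in $N_m$: each disc is strictly below $\beta$, but only just, so the discs approach $\beta$.

## 13. Measures outside the trapped regions

Here we need a gap that does not shrink. High visits are the only expensive ones, so we must show that an orbit avoiding the $U_m$ cannot make only high visits. Such an orbit hits the core of the kick with $w\ge\omega_m$. So the kick raises $\tilde w$ above $w$ only by a polynomial factor, and the near-doubling of return times seen for $g=0$ persists. But high return times of index $m$ are capped by $m+1$. So a run of high visits is short, and is paid for by the low visit before it.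

**Claim 3.** Let $c=\frac\gamma{4(\gamma+12)}>0$. If $\nu$ is ergodic with $\nu(U_m)=0$ for all $m\in\mathcal M$, then $h(\nu)\le(1-c)\beta$.

*Proof.* We may assume type (ii). Take a $\nu$-typical orbit, with visits $(s_i,w_i)$, $i\ge1$, as in Section 9, never in $\bigcup_mU_m$. Since $w_i>0$ and $\operatorname{int}D_m\subset U_m$, $|s_i-c_m|<\ell_m$ implies $w_i\ge\omega_m$.

**Step 1 (high return times grow).** Let visit $i\ge2$ be high with index $m$, $n=n_i$, $t=n_{i-1}$. Then $g(s_i)\le e^{4-m}=16e^4m^2\omega_m\le16e^4m^2w_i$, so, using $w_i<e^{8-2t}$, $\tilde w_i\le Cm^2w_i\le Cm^2e^{-2t}$. With $\tilde w_i>e^{2-n}$ and $m<n/\gamma$ this gives $n\ge2t-2\log n-C$. For $n_*$ large, $2\log n+C\le n/3$ by (9), so $\frac43n\ge2t$, i.e.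
$$n\ge\tfrac32t .\tag{15}$$

**Step 2 (consecutive high visits have the same index).** This is where the sparseness $\gamma m_{k+1}\ge3m_k$ is used. Let visits $i-1,i$ be high with indices $m_k,m_l$ and return times $t,n$. By (10), $n<2t\le2(m_k+1)\le3m_k\le\gamma m_{k+1}$, while $n>\gamma m_l$; so $l\le k$. If $l<k$, then by (15) $n>t>\gamma m_k\ge3m_{k-1}\ge3m_l\ge m_l+1$, contradicting $n\le m_l+1$. So $l=k$.

**Step 3 (runs are finite and paid for).** By Step 2 a run of consecutive high visits has one index $m$. Its return times satisfy $t_{i+1}\ge\frac32t_i$ and $t_i\le m+1$, so it is finite. If $t_j$ is the last time, then $\sum_{i\ge1}t_i\le t_j\big(1+\frac23+\frac49+\cdots\big)=3t_j\le3(m+1)\le6m$. If the run is preceded by a low visit with time $t_0$, then (10) gives $t_0>t_1/2>\gamma m/2$, so $\sum_{i\ge1}t_i\le\frac{12}\gamma t_0$.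

**Step 4 (adding up over blocks).** A block consists of a low visit and the (possibly empty) maximal high run following it. Its total time is $\mathcal T=t_0+\sum_{i\ge1}t_i\le(1+\frac{12}\gamma)t_0$, so $\frac14t_0\ge c\,\mathcal T$. By (14),
$$\sum a\le\tfrac34\beta t_0+\beta\sum_{i\ge1}t_i=\beta\big(\mathcal T-\tfrac14t_0\big)\le(1-c)\beta\,\mathcal T .$$
Since runs are finite, the sequence of visits is, after finitely many, a concatenation of infinitely many blocks. Evaluating (11) along the ends of blocks, $\lambda^+(\nu)\le(1-c)\beta$. Apply (3). $\square$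

**No measure of maximal entropy.** Every ergodic $\nu$ falls under Claim 2 for some $m$ or under Claim 3, so $h(\nu)<\beta$. Since the entropy of an invariant measure is the integral of the entropies of its ergodic components, no invariant measure has entropy $\beta=h_{\rm top}(f)$.

That alone does not give (2): we must still exclude that the supremum $\beta$ is approached within one class.

## 14. Each homoclinic class is on one side of the discs

Let $\mathcal O\in\mathrm{HPO}(f)$ and let $z\in W^s(\mathcal O)\cap W^u(\mathcal O)$. We show that $\mathrm{HC}(\mathcal O)$ either lies in a single $U_m$ or avoids all of them.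

**Case A: $\mathcal O$ meets some $U_m$.** By forward invariance and periodicity, $\mathcal O\subset U_m$. Since $f^{-j}z\to\mathcal O$ and $U_m$ is open, $f^{-j}z\in U_m$, i.e. $z\in f^j(U_m)$, for all large $j$. The sets $f^k(U_m)$ decrease with $k$, so $z\in\bigcap_{k\ge0}f^k(U_m)$. Hence
$$\mathrm{HC}(\mathcal O)\subset\bigcap_{k\ge0}f^k(\overline{U_m})\subset f^m(\overline{U_m})\subset U_m .$$
Every ergodic measure on $\mathrm{HC}(\mathcal O)$ gives full measure to $U_m$. By the variational principle and Claim 2, $h_{\rm top}(f,\mathrm{HC}(\mathcal O))\le\beta-\frac{4\log m-C}m<\beta$.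

**Case B: $\mathcal O$ meets no $U_m$.** If $z\in U_m$ for some $m$, then from time $m$ on the forward orbit of $z$ stays in the compact set $f^m(\overline{U_m})\subset U_m$. It accumulates on $\mathcal O$, so $\mathcal O\cap U_m\ne\emptyset$, a contradiction. So homoclinic points avoid the open sets $U_m$, and so does the closure $\mathrm{HC}(\mathcal O)$. Every ergodic measure on $\mathrm{HC}(\mathcal O)$ satisfies the hypothesis of Claim 3, so by the variational principle $h_{\rm top}(f,\mathrm{HC}(\mathcal O))\le(1-c)\beta<\beta$.

In both cases $h_{\rm top}(f,\mathrm{HC}(\mathcal O))<\beta=h_{\rm top}(f)$.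

Finally we choose $n_*$. Finitely many conditions "$n_*$ large" were imposed, with thresholds depending only on $r,\beta,\psi,\chi,\eta,w_0$, all fixed before $n_*$. Fix $n_*$ satisfying all of them, and then $\mathcal M$ and the centers $c_m$. Together with Section 11 and the absence of a measure of maximal entropy from Section 13, this proves Theorem 1, and with $\beta=1/r$ the conjecture. $\blacksquare$
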